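\title{Limits of Riemann sums of bounded $c_0$-valued functions}

\begin{abstract}
For a bounded function $f$ from $[0,1]$ to a Banach space, let $I(f)$ be the set of all limits of Riemann sums of $f$ along tagged partitions whose diameters tend to zero. We construct $f:[0,1]\to c_0$ with $\|f\|_\infty\le 1$ and $I(f)=[0,e_1]\cup[0,e_2]$, so that $I(f)$ is not convex. More generally, up to isometric linear embeddings of $c_0$ into itself, the sets $I(f)$ of bounded $c_0$-valued functions are exactly the nonempty closed bounded star-shaped subsets of $c_0$. We derive consequences for subspaces of $c_0$, for spaces $C(\Omega)$ and for Banach lattices.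
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, an \emph{interval} is a set $\Delta=[a,b]\subset[0,1]$ with $a<b$, and $|\Delta|=b-a$. Let $J$ be a finite union of intervals. A \emph{tagged partition} of $J$ is a finite family $P=\{(\Delta_i,\xi_i)\}_{i=1}^n$, where the intervals $\Delta_i$ have union $J$ and pairwise disjoint interiors, and the \emph{tag} $\xi_i$ is a point of $\Delta_i$. If $J$ is not mentioned, $J=[0,1]$. The \emph{diameter} of $P$ is $d(P)=\max_i|\Delta_i|$. For a function $f$ from $[0,1]$ to a Banach space $X$, the Riemann sum along $P$ is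
\[
S(f,P)=\sum_{i=1}^n|\Delta_i|\,f(\xi_i),
\]
and $I(f)$ is the set of all $x\in X$ of the form $x=\lim_n S(f,P_n)$, where the $P_n$ are tagged partitions of $[0,1]$ with $d(P_n)\to0$. No measurability of $f$ is assumed. If $f$ is Riemann integrable, $I(f)$ consists of the integral alone; in general $I(f)$ records all the values that compete for this role.

For a bounded real function, $I(f)=[\underline{\int}f,\overline{\int}f]$, with the lower and upper Darboux integrals as endpoints. Indeed, every Riemann sum lies between the lower and the upper sum of its partition, and by Darboux's theorem these converge to the two integrals as the diameter tends to zero. Conversely, fix the intervals of a partition $P$, and take one system of tags that nearly gives the lower sum and one that nearly gives the upper sum. Passing from the first to the second one tag at a time moves the sum in steps of at most $2\|f\|_\infty d(P)$, so every intermediate number is approached. For the indicator function of the rationals, for example, $I(f)=[0,1]$.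

The natural vector-valued version of this fact is that $I(f)$ is convex. This holds for every bounded $f$ when $X$ is finite-dimensional (Hartman) and when $X$ is a Hilbert space (Halperin and Miller), and also for some non-Hilbertian Banach spaces (Nakamura and Amemiya; Hartman). On the other hand, there is a bounded function with values in $\ell_1$ for which $I(f)$ is not convex (M.~Kadets and V.~Kadets). The following question is posed in \cite{Slo}.

\medskip
\noindent\textbf{Question.} \emph{Is $I(f)$ convex for every bounded function $f:[0,1]\to c_0$?}
\medskip

Here $c_0$ is the space of scalar sequences tending to zero, with the supremum norm and the unit coordinate vectors $e_1,e_2,\dots$. One may be inclined to answer yes: a Riemann sum involves finitely many values of $f$, these lie up to a small error in the span of $e_1,\dots,e_n$ for some $n$, and the truncation of $f$ to the first $n$ coordinates has a convex limit set by Hartman's theorem. The flaw is that $n$ depends on the partition, and this dependence leaves enough room for a counterexample.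

For vectors $x,y$ let $[x,y]=\{(1-\theta)x+\theta y:0\le\theta\le1\}$ be the segment joining them. A set $K$ is \emph{star-shaped with respect to} $c\in K$ if $[c,x]\subset K$ for all $x\in K$, and \emph{star-shaped} if such a center $c$ exists. The space $Y\oplus_\infty Z$ is the product $Y\times Z$ with the norm $\max(\|y\|,\|z\|)$.

\begin{theorem}\label{thm:main}
There is a function $f:[0,1]\to c_0$ with $\|f\|_\infty\le1$ such that $e_1,e_2\in I(f)$ but $\frac12(e_1+e_2)\notin I(f)$. It can be chosen so that $I(f)=[0,e_1]\cup[0,e_2]$.
\end{theorem}

The set in Theorem~\ref{thm:main} is star-shaped with respect to $0$. This cannot be avoided, and it is essentially the only restriction.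

\begin{theorem}\label{thm:shapes}
\begin{itemize}
\item[(i)] If $X$ is a separable Banach space and $f:[0,1]\to X$ is bounded, then $I(f)$ is nonempty, closed, bounded and star-shaped.
\item[(ii)] Conversely, if $Y$ is a separable Banach space and $K\subset Y$ is nonempty, closed, bounded and star-shaped, then there is a bounded $f:[0,1]\to Y\oplus_\infty c_0$ with $I(f)=K\times\{0\}$.
\end{itemize}
In particular, up to isometric linear embeddings $c_0\to c_0$, the sets $I(f)$ of bounded $c_0$-valued functions are exactly the nonempty closed bounded star-shaped subsets of $c_0$.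
\end{theorem}

Part (i) is known; a proof is included for completeness. Say that a Banach space $X$ has \emph{property} (C) if $I(f)$ is convex for every bounded $f:[0,1]\to X$.

\begin{corollary}\label{cor:spaces}
\begin{itemize}
\item[(a)] If $X$ contains a subspace isomorphic to $c_0$, then $X$ fails {\rm(C)}.
\item[(b)] A closed subspace of $c_0$ has {\rm(C)} if and only if it is finite-dimensional.
\item[(c)] For a compact Hausdorff space $\Omega$, the space $C(\Omega)$ has {\rm(C)} if and only if $\Omega$ is finite.
\item[(d)] A Banach lattice with {\rm(C)} is reflexive.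
\end{itemize}
\end{corollary}

Section~\ref{sec:mixing} shows the idea on a finite model. The function is built in Section~\ref{sec:construction} and its limit set is computed in Section~\ref{sec:limitset}, which gives Theorem~\ref{thm:main} and Theorem~\ref{thm:shapes}(ii). Section~\ref{sec:star} proves Theorem~\ref{thm:shapes}(i) and is independent of the construction, and Section~\ref{sec:spaces} proves Corollary~\ref{cor:spaces}. Scalars are real; the complex case is identical. ``Countable'' includes finite, and $\lambda$ is Lebesgue measure.

\section{Mixing two partitions}\label{sec:mixing}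

How does one reach the midpoint of two Riemann sums? Let $\|f\|_\infty\le R$, let $P=\{(\Delta_i,\xi_i)\}_{i=1}^m$, and let $Q$ be a tagged partition each of whose intervals lies in some $\Delta_i$. Choose signs $\epsilon_i=\pm1$. On $\Delta_i$ use the pair $(\Delta_i,\xi_i)$ if $\epsilon_i=1$ and the pairs of $Q$ inside $\Delta_i$ if $\epsilon_i=-1$. This \emph{mixture} is a tagged partition $P_\epsilon$ of diameter at most $d(P)$. Let $u_i=|\Delta_i|f(\xi_i)$, let $v_i$ be the part of $S(f,Q)$ that comes from $\Delta_i$, and let $z_i=\frac12(u_i-v_i)$, so that $\|z_i\|\le R|\Delta_i|$. Then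
\[
S(f,P_\epsilon)=\tfrac12\bigl(S(f,P)+S(f,Q)\bigr)+\sum_{i=1}^m\epsilon_iz_i .
\]
In a Hilbert space, average $\|\sum_i\epsilon_iz_i\|^2$ over all $2^m$ choices of signs. The mixed terms cancel, and the average is $\sum_i\|z_i\|^2\le R^2\sum_i|\Delta_i|^2\le R^2d(P)$. So some mixture has its sum within $R\sqrt{d(P)}$ of the midpoint.

With the supremum norm all choices of signs can be bad at once. Take one coordinate for each $\eta\in\{-1,1\}^m$ and let $z_i$ have the entry $|\Delta_i|\eta_i$ in the coordinate $\eta$. Then $\|z_i\|=|\Delta_i|$, while for every $\epsilon$ the coordinate $\eta=\epsilon$ of $\sum_i\epsilon_iz_i$ equals $\sum_i|\Delta_i|=1$. The number of coordinates grows with $m$, but the norms do not. The following example turns this observation into a function. For a measurable set $A\subset[0,1]$ put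
\begin{equation}\label{eq:phi}
\varphi_A=\lambda(A)-\mathbf 1_A .
\end{equation}
Then $|\varphi_A|\le1$, the integral of $\varphi_A$ over $[0,1]$ is $0$, and $\varphi_A=\lambda(A)$ outside $A$. The \emph{cells of mesh} $1/M$ are the intervals $[\frac{i-1}M,\frac iM]$, $1\le i\le M$.

\begin{example}\label{ex:model}
Call the cells of mesh $1/m$ coarse and those of mesh $1/(mq)$ fine. Choose a point $a_i$ in the interior of each coarse cell and a point $b_j$ in the interior of each fine cell, all distinct, and let $P$ and $Q$ be the resulting tagged partitions. Let $\mathcal U$ be the family of the $2^m$ unions of coarse cells. With values in $\mathbb R^2\oplus_\infty\mathbb R^{\mathcal U}$, both factors carrying the maximum norm, put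
\[
f(a_i)=(e_1,0),\qquad f(b_j)=\bigl(e_2,(\varphi_A(b_j))_{A\in\mathcal U}\bigr).
\]
All these vectors have norm $1$. Each $\varphi_A$ is constant on the interior of each fine cell, so a sum of terms $\frac1{mq}\varphi_A(b_j)$ equals the integral of $\varphi_A$ over the corresponding fine cells. Hence $S(f,P)=(e_1,0)$ and $S(f,Q)=(e_2,0)$. Now let $B\in\mathcal U$ and consider the mixture that follows $P$ on $B$ and $Q$ elsewhere. The first component of its sum is $\lambda(B)e_1+(1-\lambda(B))e_2$, and the coordinate $A$ is
\[
\int_{[0,1]\setminus B}\varphi_A\,d\lambda=\lambda(A)\bigl(1-\lambda(B)\bigr)-\lambda(A\setminus B)=\lambda(A\cap B)-\lambda(A)\lambda(B).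
\]
For $m=2$ and $A=B=[0,\frac12]$ the first component is $\frac12(e_1+e_2)$, but the coordinate $A$ equals $\frac14$. For $m=4$ the coordinate $A=[0,\frac12]$ does not detect the mixture along $B=[0,\frac14]\cup[\frac12,\frac34]$, because $\lambda(A\cap B)=\frac14=\lambda(A)\lambda(B)$; this is why many sets $A$ are needed. The coordinate $A=B$ is always available and equals $\lambda(B)(1-\lambda(B))$. Put $\rho=|\lambda(B)-\frac12|$. The distance from the sum to $(\frac12(e_1+e_2),0)$ is at least $\max(\rho,\frac14-\rho^2)\ge\frac3{16}$, whatever $m$ and $q$ are.
\end{example}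

Two things separate the example from a proof. First, limits require infinitely many systems of points at finer and finer scales; we call them stages. A partition may use all stages at once, so we cut at every level $l$ and test the stages up to $l$ against the stages after $l$. The test coordinates of level $l$ vanish on the stages up to $l$, as they vanish at the points $a_i$ above. A point of stage $k$ then has nonzero entries only at the levels $l<k$, and $f$ takes values in $c_0$. Second, an interval tagged by a point of an early stage is an arbitrary interval containing its tag and need not be a cell of that stage. We therefore take the test sets of level $l$ from the grid of the \emph{next} stage and make this grid so fine that it approximates the union of all intervals tagged by the stages up to $l$.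

\section{The construction}\label{sec:construction}

We first record how intervals of a partition can overlap.

\begin{lemma}\label{lem:overlap}
In a tagged partition, a point interior to one interval belongs to no other interval, and every point belongs to at most two intervals.
\end{lemma}

\begin{proof}
If $t\in\Delta$ is interior to $\Delta'\ne\Delta$, then a neighborhood of $t$ lies in the interior of $\Delta'$ and contains interior points of $\Delta$, since $|\Delta|>0$; this contradicts disjointness of interiors. So a point lying in several intervals is an endpoint of each. Two intervals with the same left endpoint, or the same right endpoint, have intersecting interiors.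
\end{proof}

\subsection*{Stages and test coordinates}
Let $M_k=2^{k^2}$ for $k\ge1$ and $N_l=\sum_{k\le l}M_k$. Then $M_k$ divides $M_{k+1}$. Since $M_k\le\frac12M_{k+1}$, we have $N_l\le2M_l$, and so
\begin{equation}\label{eq:growth}
\frac{4N_l}{M_{l+1}}\le 8\cdot2^{l^2-(l+1)^2}=\delta_l,\qquad\text{where }\delta_l=2^{2-2l}\to0 .
\end{equation}
Choose, one after another, pairwise distinct irrational points $t_{k,i}\in(\frac{i-1}{M_k},\frac i{M_k})$ for $k\ge1$ and $1\le i\le M_k$. The set $\{t_{k,i}:1\le i\le M_k\}$ is \emph{stage} $k$. The stages are disjoint, their union is countable, and, being irrational, each of their points is interior to one cell of every mesh $1/M$. Let $D_k$ be the tagged partition into the cells of mesh $1/M_k$ with the tags $t_{k,i}$.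

Let $\mathcal U_l$ be the finite family of all unions of cells of mesh $1/M_{l+1}$, the empty union included. By divisibility, $\mathcal U_l\subset\mathcal U_{l'}$ for $l<l'$. The index set
\[
\Lambda=\{(l,A):l\ge1,\ A\in\mathcal U_l\}
\]
is countably infinite. Let $c_0(\Lambda)$ be the space of families $w=(w_\gamma)_{\gamma\in\Lambda}$ such that for each $\varepsilon>0$ only finitely many $|w_\gamma|$ exceed $\varepsilon$, with the supremum norm and unit vectors $e_\gamma$. Any enumeration of $\Lambda$ identifies $c_0(\Lambda)$ isometrically with $c_0$.

Let $Y$ be a Banach space, let $(y_k)_{k\ge1}$ be a bounded sequence in $Y$, and let $R=\sup_k\|y_k\|$. Define $f:[0,1]\to Y\oplus_\infty c_0(\Lambda)$ by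
\begin{equation}\label{eq:f}
f(t_{k,i})=\Bigl(y_k,\ \sum_{l<k}\ \sum_{A\in\mathcal U_l}\varphi_A(t_{k,i})\,e_{(l,A)}\Bigr),\qquad f(t)=0\ \text{ if $t$ lies in no stage},
\end{equation}
with $\varphi_A$ as in \eqref{eq:phi}. The second component is finitely supported with entries in $[-1,1]$, so $\|f\|_\infty\le\max(R,1)$. In this section and in Proposition~\ref{prop:If}, $f$ denotes this function.

\begin{remark}
The supremum norm is essential here. Each $\mathcal U_l$ contains $A=[0,\frac12]$, for which $|\varphi_A|=\frac12$ everywhere. So the second component of $f(t_{k,i})$ has at least $k-1$ entries of modulus $\frac12$, and formula \eqref{eq:f} defines an unbounded function if $c_0(\Lambda)$ is replaced by $\ell_p(\Lambda)$ with $p<\infty$.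
\end{remark}

For a tagged partition $P$ let $s_k=s_k(P)$ be the total length of the intervals whose tags lie in stage $k$. Only finitely many $s_k$ are nonzero. Put
\[
\alpha_l=\sum_{k\le l}s_k,\qquad\beta_l=\sum_{k>l}s_k,\qquad\sigma=\sum_ks_k\le1 .
\]
The first component of $S(f,P)$ is $\sum_ks_ky_k$, and the coordinate $(l,A)$ of the second component is
\begin{equation}\label{eq:coord}
S_{l,A}(P)=\sum\bigl\{|\Delta|\,\varphi_A(\xi):(\Delta,\xi)\in P,\ \xi\text{ lies in a stage }k>l\bigr\}.
\end{equation}
The stages up to $l$ have $N_l$ points, so by Lemma~\ref{lem:overlap} they tag at most $2N_l$ intervals, and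
\begin{equation}\label{eq:early}
\alpha_l(P)\le2N_l\,d(P).
\end{equation}
Thus any fixed finite number of stages is negligible for partitions of small diameter.

\subsection*{A pure stage passes all tests}

\begin{lemma}\label{lem:pure}
$S(f,D_k)=(y_k,0)$ for every $k$.
\end{lemma}

\begin{proof}
All tags lie in stage $k$, so $s_k=1$ and the first component is $y_k$. For $l\ge k$ the sum \eqref{eq:coord} is empty. For $l<k$ and $A\in\mathcal U_l$, the set $A$ is a union of cells of mesh $1/M_k$, because $M_{l+1}$ divides $M_k$. Hence $\varphi_A$ is constant on the interior of each such cell, and $S_{l,A}(D_k)=\int_0^1\varphi_A\,d\lambda=0$.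
\end{proof}

\subsection*{A mixture fails one of the tests}
In Example~\ref{ex:model} the detecting coordinate had the value $\lambda(B)(1-\lambda(B))$, the product of the lengths tagged by the two stages. The same product appears for an arbitrary partition, up to the error $\delta_l$ caused by the grid.

\begin{lemma}\label{lem:detect}
For every tagged partition $P$ and every $l\ge1$ there is $A\in\mathcal U_l$ with $S_{l,A}(P)\ge\beta_l(\alpha_l-\delta_l)$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!35] (2,0) rectangle (5,0.4) (8,0) rectangle (9,0.4);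
\draw[xstep=1,ystep=0.4] (0,0) grid (12,0.4);
\draw (0,0) rectangle (12,0.4);
\draw[very thick,|-|] (1.6,0.9) -- (5.3,0.9);
\draw[very thick,|-|] (7.4,0.9) -- (9.7,0.9);
\fill (3.4,0.9) circle (3pt) (9.3,0.9) circle (3pt);
\draw[fill=white] (0.5,0.2) circle (3pt) (1.25,0.2) circle (3pt) (5.7,0.2) circle (3pt) (6.6,0.2) circle (3pt) (10.4,0.2) circle (3pt) (11.5,0.2) circle (3pt);
\end{tikzpicture}
\caption{The test set that detects a mixture. The boxes are cells of mesh $1/M_{l+1}$. The thick bars are the intervals of the partition whose tags (black dots) lie in the stages up to $l$. The test set $A$ is the union of the shaded cells, those contained in a thick bar. Each bar exceeds its shaded cells by less than two cell lengths, and the tags from later stages (white dots) lie outside $A$.}\label{fig:detect}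
\end{figure}

\begin{proof}
Let $M=M_{l+1}$, and call an interval of $P$ \emph{early} if its tag lies in a stage $k\le l$. There are at most $2N_l$ early intervals, of total length $\alpha_l$. Let $A$ be the union of the cells of mesh $1/M$ that are contained in some early interval (Figure~\ref{fig:detect}).

An interval $[a,b]$ contains the cells with indices $\lceil aM\rceil<i\le\lfloor bM\rfloor$, so it contains at least $(b-a)M-2$ cells. No cell lies in two intervals of $P$, since these have disjoint interiors. Therefore $A$ consists of at least $\alpha_lM-4N_l$ cells, and \eqref{eq:growth} gives $\lambda(A)\ge\alpha_l-\delta_l$.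

Let $(\Delta,\xi)\in P$ with $\xi$ in a stage $k>l$. Then $\Delta$ is not early, because the stages are disjoint. If $\xi$ belonged to $A$, it would be interior to a cell contained in an early interval $\Delta'$, hence interior to $\Delta'\ne\Delta$, contrary to Lemma~\ref{lem:overlap}. So $\xi\notin A$ and $\varphi_A(\xi)=\lambda(A)$. By \eqref{eq:coord}, $S_{l,A}(P)=\beta_l\lambda(A)\ge\beta_l(\alpha_l-\delta_l)$.
\end{proof}

This is the only place where the fast growth of $M_k$ is used. With $M_k=2^k$ the quotient $4N_l/M_{l+1}$ would be at least $2$, and the lower bound for $\lambda(A)$ would be empty.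

If all test coordinates are small, then for every $l$ either $\beta_l$ is small or $\alpha_l$ hardly exceeds $\delta_l$. Applying this at the level where $\alpha_l$ first becomes substantial shows that one stage carries almost all the tagged length. For a sequence of partitions $P_n$ we write $s_k^{(n)}=s_k(P_n)$, and likewise $\alpha_l^{(n)}$, $\beta_l^{(n)}$, $\sigma^{(n)}$.

\begin{lemma}\label{lem:onestage}
Let $d(P_n)\to0$ and $S(f,P_n)\to(y,0)$ for some $y\in Y$. For each $n$ let $l_n$ be an index at which $s^{(n)}_l$ is largest. Then $\sum_{k\ne l_n}s_k^{(n)}\to0$.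
\end{lemma}

\begin{proof}
Since $\sum_{k\ne l}s_k^{(n)}=\sigma^{(n)}-s_l^{(n)}$ is smallest for $l=l_n$, it suffices to show that for each $\tau\in(0,1)$ and all large $n$ there is some $l$ with $\sum_{k\ne l}s_k^{(n)}<2\tau$. Put $\varepsilon_n=\|S(f,P_n)-(y,0)\|$. Every test coordinate of $S(f,P_n)$ is at most $\varepsilon_n$, so Lemma~\ref{lem:detect} gives
\begin{equation}\label{eq:product}
\beta_l^{(n)}\bigl(\alpha_l^{(n)}-\delta_l\bigr)\le\varepsilon_n\qquad\text{for all }l,n .
\end{equation}
Fix $j$ with $\delta_j\le\tau/2$, and let $n$ be so large that $\varepsilon_n<\tau^2/2$ and $\alpha_j^{(n)}<\tau$; the latter is possible by \eqref{eq:early}. If $\sigma^{(n)}<\tau$, any $l$ will do. Otherwise let $l$ be the first index with $\alpha_l^{(n)}\ge\tau$; it exists because $\alpha_l^{(n)}=\sigma^{(n)}$ for large $l$. Then $l>j$, so $\delta_l\le\tau/2$, and \eqref{eq:product} gives $\beta_l^{(n)}\le2\varepsilon_n/\tau<\tau$. By the choice of $l$ also $\sum_{k<l}s_k^{(n)}<\tau$. Adding the two bounds finishes the proof.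
\end{proof}

\subsection*{The test coordinates of a limit vanish}
Lemma~\ref{lem:onestage} says nothing about limits with nonzero second component. There are none, because every test set is repeated at all later levels, and an element of $c_0(\Lambda)$ cannot repeat a nonzero value infinitely often.

\begin{lemma}\label{lem:wzero}
If $(y,w)\in I(f)$, then $w=0$.
\end{lemma}

\begin{proof}
Let $S(f,P_n)\to(y,w)$ with $d(P_n)\to0$. Fix $(l,A)\in\Lambda$ and $l'>l$. Then $(l',A)\in\Lambda$. By \eqref{eq:coord}, the difference $S_{l,A}(P_n)-S_{l',A}(P_n)$ is the sum of $|\Delta|\varphi_A(\xi)$ over the pairs with $\xi$ in a stage $k$, $l<k\le l'$. Its modulus is at most $\alpha_{l'}^{(n)}$, which tends to $0$ by \eqref{eq:early}. Hence $w_{(l',A)}=w_{(l,A)}$ for all $l'>l$, and $w\in c_0(\Lambda)$ forces $w_{(l,A)}=0$.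
\end{proof}

\section{The limit set of the constructed function}\label{sec:limitset}

One more operation on partitions is needed, here and in Section~\ref{sec:star}: shrinking every interval toward its tag and tagging the gaps anew.

\begin{lemma}\label{lem:shrink}
Let $P=\{(\Delta_i,\xi_i)\}_{i=1}^n$ be a tagged partition of $[0,1]$ and $0<\theta<1$. There is a finite union $J=J(P,\theta)$ of intervals with $\lambda(J\cap\Delta_i)=(1-\theta)|\Delta_i|$ for all $i$ and with the following property: for every tagged partition $P'$ of $J$ there is a tagged partition $P''$ of $[0,1]$ such that $d(P'')\le\max(d(P),d(P'))$ and $S(h,P'')=\theta S(h,P)+S(h,P')$ for every function $h$ from $[0,1]$ to a Banach space.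
\end{lemma}

\begin{proof}
The set $\Delta_i^\theta=\{\xi_i+\theta(t-\xi_i):t\in\Delta_i\}$ is an interval of length $\theta|\Delta_i|$ with $\xi_i\in\Delta_i^\theta\subset\Delta_i$. The closure of $\Delta_i\setminus\Delta_i^\theta$ consists of one or two intervals of total length $(1-\theta)|\Delta_i|$; let $J$ be the union of these over all $i$. Then $J$ meets each $\Delta_i^\theta$ in at most its endpoints, and $J$ and the $\Delta_i^\theta$ cover $[0,1]$. So $P''=\{(\Delta_i^\theta,\xi_i)\}_{i=1}^n\cup P'$ is a tagged partition of $[0,1]$ with the stated properties.
\end{proof}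

\begin{proposition}\label{prop:If}
Let $f$ be the function \eqref{eq:f}, let $L$ be the set of limits of convergent subsequences of $(y_k)$, and let $\widehat L=\{0\}\cup\bigcup_{x\in L}[0,x]$. Then $I(f)=\widehat L\times\{0\}$.
\end{proposition}

\begin{proof}
The union of the stages is countable, so every interval contains a point where $f$ vanishes. Tagging all intervals by such points gives $0\in I(f)$. Let $x\in L$, say $y_{k_j}\to x$ with $k_1<k_2<\cdots$. By Lemma~\ref{lem:pure}, $S(f,D_{k_j})\to(x,0)$, and $d(D_{k_j})=1/M_{k_j}\to0$, so $(x,0)\in I(f)$. For $0<\theta<1$ apply Lemma~\ref{lem:shrink} to $D_{k_j}$, with a partition $P'$ of $J(D_{k_j},\theta)$ of diameter at most $1/j$ tagged by zeros of $f$. The resulting sums are $\theta(y_{k_j},0)\to(\theta x,0)$. This proves $\widehat L\times\{0\}\subset I(f)$.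

Conversely, let $S(f,P_n)\to(y,w)$ with $d(P_n)\to0$. By Lemma~\ref{lem:wzero}, $w=0$, so Lemma~\ref{lem:onestage} applies. Put $\theta_n=s^{(n)}_{l_n}\in[0,1]$. Then
\[
\Bigl\|\sum_ks_k^{(n)}y_k-\theta_ny_{l_n}\Bigr\|\le R\sum_{k\ne l_n}s_k^{(n)}\to0,
\]
and therefore $\theta_ny_{l_n}\to y$. Pass to a subsequence along which $\theta_n\to\theta$. If $\theta=0$, then $y=0$, because $(y_k)$ is bounded. Let $\theta>0$. Then $y_{l_n}\to y/\theta$. Moreover $l_n\to\infty$: if $l_n\le j$ for infinitely many $n$, then along these $n$ we have $\theta_n\le\alpha_j^{(n)}\to0$ by \eqref{eq:early}. Passing to a further subsequence with $l_n$ strictly increasing, we get $y/\theta\in L$ and $y\in[0,y/\theta]\subset\widehat L$.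
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Y=\mathbb R^2$ with the maximum norm and the basis $e_1,e_2$, and let $y_k=e_1$ for odd $k$ and $y_k=e_2$ for even $k$. Enumerating $\Lambda$ by $3,4,5,\dots$ identifies $Y\oplus_\infty c_0(\Lambda)$ isometrically with $c_0$, so that $(e_1,0)$ and $(e_2,0)$ become the first two coordinate vectors. Here $R=1$, so $\|f\|_\infty\le1$, and $L=\{e_1,e_2\}$. By Proposition~\ref{prop:If}, $I(f)=[0,e_1]\cup[0,e_2]$. This set contains $e_1$ and $e_2$, and its points have at most one nonzero coordinate, so it does not contain $\frac12(e_1+e_2)$.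
\end{proof}

\begin{remark}
Nonconvexity alone needs only Lemmas~\ref{lem:pure} and~\ref{lem:onestage}. If the sums tended to $\frac12(e_1+e_2)$, the lengths tagged by odd and by even stages would both tend to $\frac12$, whereas the parity class not containing $l_n$ carries length at most $\sum_{k\ne l_n}s_k^{(n)}\to0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:shapes}(ii)]
Suppose first that $K$ is star-shaped with respect to $0$. As a nonempty subset of a separable metric space, $K$ contains a dense sequence $z_1,z_2,\dots$ (repetitions allowed). Let $(y_k)$ be the sequence $z_1;\,z_1,z_2;\,z_1,z_2,z_3;\dots$, in which every $z_m$ occurs infinitely often. It is bounded because $K$ is. Its set $L$ of subsequential limits lies in $K$ because $K$ is closed. Given $x\in K$, choose $m_j$ with $\|z_{m_j}-x\|<1/j$ and then $k_1<k_2<\cdots$ with $y_{k_j}=z_{m_j}$; this shows $x\in L$. So $L=K$, and $\widehat L=K$ because $0\in K$ and $[0,x]\subset K$ for $x\in K$. Proposition~\ref{prop:If} gives $I(f)=K\times\{0\}$ in $Y\oplus_\infty c_0(\Lambda)$, and we identify $c_0(\Lambda)$ with $c_0$.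

If $K$ is star-shaped with respect to $c$, let $f_0$ be the function obtained for $K-c$ and put $f=f_0+(c,0)$. The lengths in a partition of $[0,1]$ add up to $1$, so $S(f,P)=S(f_0,P)+(c,0)$ for every $P$, and $I(f)=I(f_0)+(c,0)=K\times\{0\}$.
\end{proof}

\section{Limit sets in separable spaces are star-shaped}\label{sec:star}

Let $X$ be separable and $\|f\|_\infty\le R$. By Lemma~\ref{lem:shrink}, a sum close to $x\in I(f)$ can be shrunk to a sum close to $\theta x$, and the gaps $J$ are free to be tagged. To obtain $\theta x+(1-\theta)c$ with a fixed center $c$, we must tag the gaps so that they contribute about $(1-\theta)c$. If $f$ were measurable, one would take $c=\int_0^1f$ and tags for which the sum over $J$ approximates $\int_Jf$; since $J$ occupies the proportion $1-\theta$ of each small interval, $\int_Jf$ is close to $(1-\theta)c$. For arbitrary $f$ we construct a measurable substitute $g$ whose integrals are approximated by Riemann sums of $f$.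

We use the following textbook facts.

\emph{Bochner integral.} A function $h:[0,1]\to X$ is strongly measurable if it is an a.e.\ limit of simple functions $\sum_{i=1}^n\mathbf 1_{G_i}v_i$ with $G_i$ measurable; an a.e.\ limit of strongly measurable functions is strongly measurable. The space $L_1([0,1];X)$ consists of such $h$ with $\|h\|_1=\int_0^1\|h\|\,d\lambda<\infty$. The integral is linear, $\|\int_Gh\|\le\int_G\|h\|$, and simple functions are dense. Since a measurable set differs from a suitable finite union of intervals by a set of arbitrarily small measure, linear combinations of functions $\mathbf 1_Qv$, with $Q$ an interval and $v\in X$, are dense as well.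

\emph{Measurable hulls.} Every $E\subset[0,1]$ has a measurable hull, that is, a measurable set $H\supset E$ with $\lambda(H)=\lambda^*(E)$, the outer measure of $E$. If $E\subset F$ with $F$ measurable, then $H\cap F$ is also a hull of $E$. Every measurable $G\subset H$ of positive measure meets $E$, for otherwise $H\setminus G$ would be a measurable set containing $E$ of measure less than $\lambda^*(E)$.

\emph{Lebesgue density theorem.} If $F$ is measurable, then for a.e.\ $t\in F$ we have $\lambda(F\cap\Delta)/|\Delta|\to1$ as $|\Delta|\to0$ over intervals $\Delta\ni t$.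

\begin{lemma}\label{lem:shadow}
Let $X$ be a separable Banach space and $f:[0,1]\to X$ with $\|f\|_\infty\le R$. There is a strongly measurable $g:[0,1]\to X$ with $\|g\|\le R$ a.e.\ such that for every finite union $J$ of intervals and all $\varepsilon,\delta>0$ there is a tagged partition $P$ of $J$ with $d(P)<\delta$ and $\|S(f,P)-\int_Jg\|<\varepsilon$.
\end{lemma}

\begin{proof}
The plan is to cut $X$ into small pieces, to assign to each piece a measurable part of $[0,1]$ throughout which $f$ takes values in that piece, and to let the size of the pieces tend to $0$. A bounded sequence in $X$ need not have a convergent subsequence, so convergence of the approximations is built in by nesting the pieces.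

\emph{Step 1: pieces of $X$.} We choose countable partitions $\{B_{r,i}\}_i$ of $X$ into nonempty sets, $r\ge0$, indexed by positive integers $i$, such that the partition of level $0$ is $\{X\}$, each partition refines the preceding one, and $\operatorname{diam}B_{r,i}\le2^{-r}$ for $r\ge1$. For this let $(x_n)$ be dense in $X$, let $V_{r,n}$ be the ball of radius $2^{-r-1}$ about $x_n$ with the balls about $x_1,\dots,x_{n-1}$ removed, and let level $r$ consist of the nonempty sets $B_{r-1,i}\cap V_{r,n}$. Each $B_{r+1,j}$ lies in exactly one $B_{r,i}$; we call $j$ a \emph{child} of $i$. Put $E_{r,i}=f^{-1}(B_{r,i})$. Then $E_{r,i}$ is the union of the sets $E_{r+1,j}$ over the children $j$ of $i$.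

\emph{Step 2: parts of $[0,1]$.} The sets $E_{r,i}$ need not be measurable, and their hulls may overlap. We construct measurable sets $F_{r,i}\subset[0,1]$ which for fixed $r$ are disjoint with union of full measure, satisfy $F_{r+1,j}\subset F_{r,i}$ for each child $j$ of $i$, and have the property
\begin{itemize}
\item[$(*)$] every measurable $G\subset F_{r,i}$ with $\lambda(G)>0$ meets $E_{r,i}$.
\end{itemize}
At level $0$ take $F_{0,1}=[0,1]=E_{0,1}$. Given $F_{r,i}$, for each child $j$ of $i$ let $H_j\subset F_{r,i}$ be a measurable hull of $E_{r+1,j}\cap F_{r,i}$, and let $F_{r+1,j}$ be $H_j$ with the sets $H_{j'}$ removed, where $j'<j$ runs over children of $i$. These sets are disjoint and have the same union as the $H_j$. Property $(*)$ holds for $F_{r+1,j}$ because it is a subset of the hull $H_j$. The sets $H_j$ cover $E_{r,i}\cap F_{r,i}$, so the measurable set $F_{r,i}\setminus\bigcup_jH_j$ misses $E_{r,i}$ and is null by $(*)$. Hence level $r+1$ again has union of full measure.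

\emph{Step 3: the function $g$.} If $\lambda(F_{r,i})>0$, then $E_{r,i}\ne\emptyset$ by $(*)$, and we choose $b_{r,i}\in B_{r,i}\cap f([0,1])$. Let $g_r=b_{r,i}$ on each such $F_{r,i}$ and $g_r=0$ elsewhere. The function $g_r$ is the pointwise limit of the simple functions obtained by keeping only the indices $i\le n$, so it is strongly measurable, and $\|g_r\|\le R$. Let $Z$ be the set of $t$ that lie, for every $r$, in some $F_{r,i_r}$ of positive measure; it has full measure. For $t\in Z$, disjointness at level $r$ shows that $i_{r+1}$ is a child of $i_r$, so $g_m(t)\in B_{r,i_r}$ for all $m\ge r$. Thus $(g_m(t))$ is Cauchy and its limit $g(t)$ lies in $\overline{B_{r,i_r}}$ for every $r$. Put $g=0$ off $Z$. Then $g$ is strongly measurable, $\|g\|\le R$, and, since closure preserves diameter,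
\begin{equation}\label{eq:close}
\|f(\xi)-g(t)\|\le2^{-r}\qquad\text{for }\xi\in E_{r,i},\ t\in F_{r,i}\cap Z,\ r\ge1 .
\end{equation}

\emph{Step 4: the tags.} Fix $r\ge1$ with $2^{-r}<\varepsilon/2$. For an interval $\Delta$ the numbers $\lambda(F_{r,i}\cap\Delta)/|\Delta|$ are nonnegative with sum $1$, so they have a maximum $p_\Delta>0$, attained at some $i(\Delta)$. For each $m$ let $\Gamma_m$ be a division of $J$ into intervals of length at most $1/m$ with disjoint interiors, and let $\Delta_m(t)$ be the interval of $\Gamma_m$ containing $t$, which is unique for all but finitely many $t\in J$. Almost every $t\in J$ is a density point of the set $F_{r,i}$ containing it, and then $p_{\Delta_m(t)}\to1$. By dominated convergence,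
\[
\kappa_m=\sum_{\Delta\in\Gamma_m}|\Delta|(1-p_\Delta)=\int_J\bigl(1-p_{\Delta_m(t)}\bigr)\,dt\to0 .
\]
For $\Delta\in\Gamma_m$ the set $G_\Delta=F_{r,i(\Delta)}\cap\Delta$ has measure $p_\Delta|\Delta|>0$, so by $(*)$ there is a tag $\xi_\Delta\in G_\Delta\cap E_{r,i(\Delta)}$. Using \eqref{eq:close} on $G_\Delta$ and the bound $2R$ on $\Delta\setminus G_\Delta$, we get
\[
\Bigl\|\sum_{\Delta\in\Gamma_m}|\Delta|f(\xi_\Delta)-\int_Jg\Bigr\|\le\sum_{\Delta\in\Gamma_m}\int_\Delta\|f(\xi_\Delta)-g(t)\|\,dt\le2^{-r}+2R\kappa_m .
\]
It remains to take $m$ with $1/m<\delta$ and $2R\kappa_m<\varepsilon/2$.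
\end{proof}

\begin{remark}
If preimages of Borel sets under $f$ are measurable, then $g=f$ a.e.: the $B_{r,i}$ above are Borel, so $F_{r,i}\setminus E_{r,i}$ is null by $(*)$, and \eqref{eq:close} with $\xi=t$ gives $\|f-g\|\le2^{-r}$ a.e. For the function \eqref{eq:f}, which vanishes off a countable set, $g=0$ a.e., in agreement with the center $0$ in Proposition~\ref{prop:If}.
\end{remark}

\begin{lemma}\label{lem:equi}
Let $d(P_n)\to0$, $0<\theta<1$ and $J_n=J(P_n,\theta)$ as in Lemma~\ref{lem:shrink}. Then $\int_{J_n}h\to(1-\theta)\int_0^1h$ for every $h\in L_1([0,1];X)$.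
\end{lemma}

\begin{proof}
The operators $T_nh=\int_{J_n}h-(1-\theta)\int_0^1h$ satisfy $\|T_nh\|\le2\|h\|_1$, so by linearity and density it suffices to treat $h=\mathbf 1_Qv$ with $Q$ an interval. In this case
\[
T_nh=\sum_{\Delta}\bigl(\lambda(J_n\cap Q\cap\Delta)-(1-\theta)\lambda(Q\cap\Delta)\bigr)\,v,
\]
the sum running over the intervals of $P_n$. The term of $\Delta$ is $0$ if $\Delta\subset Q$, by Lemma~\ref{lem:shrink}, and also if $\Delta$ misses the interior of $Q$. Any other $\Delta$ has an endpoint of $Q$ in its interior, so by Lemma~\ref{lem:overlap} there are at most two of them, and each coefficient has modulus at most $|\Delta|$. Hence $\|T_nh\|\le2d(P_n)\|v\|\to0$.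
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:shapes}(i)]
Every sum has norm at most $R=\|f\|_\infty$, so $I(f)$ is bounded. If $x_m\in I(f)$ and $x_m\to x$, choose $P_m$ with $d(P_m)<1/m$ and $\|S(f,P_m)-x_m\|<1/m$; then $S(f,P_m)\to x$, so $I(f)$ is closed. Let $g$ be as in Lemma~\ref{lem:shadow} and $c=\int_0^1g$. That lemma with $J=[0,1]$ and $\varepsilon=\delta=1/n$ gives $c\in I(f)$.

Let $x=\lim_nS(f,P_n)$ with $d(P_n)\to0$, let $0<\theta<1$ and $J_n=J(P_n,\theta)$. By Lemma~\ref{lem:shadow} there is a tagged partition $P_n'$ of $J_n$ with $d(P_n')<1/n$ and $\|S(f,P_n')-\int_{J_n}g\|<1/n$, and by Lemma~\ref{lem:equi}, $S(f,P_n')\to(1-\theta)c$. The partitions $P_n''$ of Lemma~\ref{lem:shrink} have diameters tending to $0$, and $S(f,P_n'')=\theta S(f,P_n)+S(f,P_n')\to\theta x+(1-\theta)c$. So $[c,x]\subset I(f)$.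
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:shapes}]
The space $c_0$ is separable, so by (i) every set $I(f)$ with $f$ bounded and $c_0$-valued is nonempty, closed, bounded and star-shaped. Conversely, let $K\subset c_0$ have these properties. Interlacing coordinates is an isometric isomorphism of $c_0\oplus_\infty c_0$ onto $c_0$. By (ii) with $Y=c_0$, the image of $K$ under the isometric embedding $y\mapsto(y,0)$ of $c_0$ into $c_0\oplus_\infty c_0\cong c_0$ equals $I(f)$ for a bounded $c_0$-valued $f$.
\end{proof}

\begin{remark}
Separability was used only to make the partitions $\{B_{r,i}\}_i$ countable, and (i) fails without it. Let $X=\ell_1([0,1])$ and let $f(t)$ be the unit vector at $t$. Every sum $S(f,P)$ has norm $1$ and, by Lemma~\ref{lem:overlap}, coordinates at most $2d(P)$, so a limit would be $0$ and have norm $1$; thus $I(f)=\emptyset$. Boundedness cannot be dropped either: for $f(t)=1/t$, $f(0)=0$, all terms are nonnegative and those from intervals in $[\eta,1]$ add up to nearly $\log(1/\eta)$ when the diameter is small, so again $I(f)=\emptyset$.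
\end{remark}

\section{Spaces that fail property (C)}\label{sec:spaces}

A linear map $U:Z\to X$ between Banach spaces is an \emph{isomorphic embedding} if $a\|z\|\le\|Uz\|\le b\|z\|$ for some $0<a\le b$ and all $z\in Z$; one then says that $X$ contains a subspace isomorphic to $Z$.

\begin{lemma}\label{lem:embed}
If $U:Z\to X$ is an isomorphic embedding and $f:[0,1]\to Z$ is bounded, then $I(Uf)=U(I(f))$. Consequently, if $Z$ fails {\rm(C)}, then so does $X$.
\end{lemma}

\begin{proof}
We have $S(Uf,P)=US(f,P)$. If $S(f,P_n)\to z$, then $S(Uf,P_n)\to Uz$. If $S(Uf,P_n)$ converges, then $S(f,P_n)$ is Cauchy by the lower bound for $U$, hence converges to some $z$, and the limit of $S(Uf,P_n)$ is $Uz$. Finally, $Uf$ is bounded, and since $U$ is linear and injective, $U(I(f))$ is convex only if $I(f)$ is.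
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:spaces}]
(a) By Theorem~\ref{thm:main}, $c_0$ fails (C); apply Lemma~\ref{lem:embed}.

(b) Finite-dimensional spaces have (C) by Hartman's theorem. Every infinite-dimensional closed subspace of $c_0$ contains a subspace isomorphic to $c_0$ \cite{Pel}, so it fails (C) by (a).

(c) If $\Omega$ is finite, $C(\Omega)$ is finite-dimensional and Hartman's theorem applies. Let $\Omega$ be infinite. By compactness there is a point $\omega$ all of whose neighborhoods are infinite. Put $V_0=\Omega$. Given an open set $V_{n-1}\ni\omega$, choose $\omega_n\in V_{n-1}\setminus\{\omega\}$ and disjoint open subsets $W_n\ni\omega_n$ and $V_n\ni\omega$ of $V_{n-1}$. For $m>n$ we have $W_m\subset V_n$, so the sets $W_n$ are pairwise disjoint. Urysohn's lemma gives continuous $u_n:\Omega\to[0,1]$ with $u_n(\omega_n)=1$ and $u_n=0$ outside $W_n$. At each point at most one $u_n$ is nonzero, so $\|\sum_na_nu_n\|=\max_n|a_n|$ for finitely supported $(a_n)$. The map $(a_n)\mapsto\sum_na_nu_n$ therefore extends to an isometric embedding of $c_0$ into $C(\Omega)$, and (a) applies.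

(d) Recall that a Banach lattice is a Banach space with a lattice order, compatible with the linear structure, in which $|x|\le|y|$ implies $\|x\|\le\|y\|$. A nonreflexive Banach lattice contains a subspace isomorphic to $c_0$ or to $\ell_1$ \cite[Theorem~1.c.5]{LT}. In the first case it fails (C) by (a). In the second case it fails (C) by Lemma~\ref{lem:embed}, since $\ell_1$ fails (C) by the example of M.~Kadets and V.~Kadets quoted in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.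

\bibitem{Pel}
Pe{\l}czy\'nski, \emph{Studia Math.} 19 (1960).

\bibitem{Slo}
Denys Slobodianiuk, \emph{The set of limits of Riemann integral sums of a multifunction and Banach space geometry}, arXiv:2308.03178 (2023).

\end{thebibliography}
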